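# The minimum forcing number of a rectangular grid

## 1. Forcing sets, and the grid with two rows

Take a perfect matching of a graph and reveal some of its edges. How many edges must be revealed before the rest is determined? And if we may choose the matching, how small can that number be? These notes answer the second question for every rectangular grid that has a perfect matching.

**Definition (forcing number).** Let $G$ be a graph with a perfect matching, and let $M$ be one. A *forcing set* for $M$ is a subset $S\subseteq M$ that is contained in no perfect matching other than $M$. The *forcing number* $f(G,M)$ is the smallest size of a forcing set for $M$, and $f(G)=\min_M f(G,M)$ over all perfect matchings $M$ of $G$.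

In a 4-cycle there are two perfect matchings, each of two edges. The empty set forces neither, and one edge forces the matching that contains it, so $f=1$. In a path with an even number of vertices the perfect matching is unique, so $S=\emptyset$ works and $f=0$.

**Definition (alternating cycle).** A cycle $C$ of $G$ is *$M$-alternating* if its edges lie alternately in $M$ and outside $M$. Write $\nu(M)$ for the maximum number of pairwise vertex-disjoint $M$-alternating cycles.

**Lemma 1.** $f(G,M)\ge\nu(M)$ for every perfect matching $M$.

*Proof.* Let $S$ be a forcing set and $C$ an $M$-alternating cycle. If $S$ contained no edge of $C$, then $M\triangle C$, the matching obtained by exchanging matched and unmatched edges along $C$, would be a perfect matching different from $M$ and containing $S$. So $S$ contains an edge of every $M$-alternating cycle, and vertex-disjoint cycles need different edges. $\square$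

Write $P_m\times P_n$ for the grid with $m$ rows and $n$ columns, the Cartesian product of two paths. Two rows can be settled by hand.

**Proposition 2.** For $n\ge1$ every perfect matching $M$ of $P_2\times P_n$ satisfies $\nu(M)\ge\frac{n-1}{3}$, and $f(P_2\times P_n)=\lceil\frac{n-1}{3}\rceil$.

*Proof.* **Step 1: describe the matchings.** Look at column 1. Either its two vertices are matched to each other, or both are matched to their right neighbors. Delete the one or two columns used, and repeat. So $M$ is a word in the letters $V$ (one column, vertical edge) and $H$ (two columns, two horizontal edges).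

**Step 2: lower bound.** The four vertices of an $H$ span an $M$-alternating 4-cycle, and so do the four vertices of two consecutive $V$'s. Let the word contain $b$ letters $H$, and let $a_0,\dots,a_b\ge0$ be the lengths of the (possibly empty) runs of $V$'s before, between and after them. Then $n=2b+\sum a_i$. A run of length $a$ contributes $\lfloor a/2\rfloor$ disjoint 4-cycles, and $\lfloor a/2\rfloor\ge\frac{a-1}{3}$: for $a=0$ the right side is negative, and for $a\ge1$ we have $\lfloor a/2\rfloor\ge\frac{a-1}2\ge\frac{a-1}3$. Hence
$$\nu(M)\ \ge\ b+\sum_{i=0}^{b}\frac{a_i-1}{3}\ =\ b+\frac{n-2b}{3}-\frac{b+1}{3}\ =\ \frac{n-1}{3}.$$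
By Lemma 1 and integrality, $f\ge\lceil\frac{n-1}3\rceil$.

**Step 3: upper bound.** Use the alternating words $VHVH\cdots V$ for $n=3l+1$ (with $l$ letters $H$), $VHVH\cdots VH$ for $n=3l$ (with $l$), and $HVHV\cdots VH$ for $n=3l+2$ (with $l+1$). In each case the number of $H$'s is $\lceil\frac{n-1}3\rceil$. Let $S$ consist of the top edge of each $H$. Let $M'$ be a perfect matching containing $S$. No two $V$'s are adjacent, so the top vertex of a $V$-column has its horizontal neighbors already used by $S$, and must be matched downward. After that the two bottom vertices of each $H$ have only each other. So $M'=M$, and $S$ is forcing. $\square$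

Two features of Step 2 are worth isolating. Call a column *all-vertical* if every vertex in it is matched inside the column. First, the number of $H$'s is half the number of columns that are not all-vertical: each cycle pays for two columns. Second, a pair of neighboring all-vertical columns yields a cycle in the strip they form. What becomes of these two features when there are more rows?

## 2. The values for all grids, and a 4×4 matching where squares run out

The question in general comes from Peyman Afshani, Hamed Hatami, Ebadollah S. Mahmoodian, "On the spectrum of the forced matching number of graphs", arXiv:0903.2578 (2009). The following upper bounds are known, and we take them as given. Let $k\ge1$ and $l\ge1$ be integers.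

- (i) $f(P_{2k}\times P_{(2k+1)l+r})\le kl+\lceil\frac{r-1}{2}\rceil$ for every integer $r$ with $0\le r\le 2k$.
- (ii) $f(P_{2k+1}\times P_{(2k+2)l+2r})\le kl+r$ for every integer $r$ with $0\le 2r\le 2k+1$.

The conjecture says that equality holds in both for all such $k,l,r$. It is true, and the work lies in two lower bounds.

**Theorem 3.** Let $k,n\ge1$. Every perfect matching $M$ of $G=P_{2k}\times P_n$ satisfies $f(G,M)\ge\nu(M)\ge\dfrac{k(n-1)}{2k+1}$.

**Theorem 4.** Let $k\ge1$ and let $n\ge2$ be even. Every perfect matching $M$ of $G=P_{2k+1}\times P_n$ satisfies $f(G,M)\ge\nu(M)\ge\dfrac{kn}{2k+2}$.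

**Corollary 5 (the conjecture).** Equality holds in (i) and (ii) for all stated $k,l,r$.

**Theorem 6 (all grids).** Let $m\le n$ with $mn$ even. Then
$$f(P_m\times P_n)=\Big\lceil\frac{m(n-1)}{2(m+1)}\Big\rceil\ (m\text{ even}),\qquad f(P_m\times P_n)=\Big\lceil\frac{(m-1)n}{2(m+1)}\Big\rceil\ (m\text{ odd},\ n\text{ even}).$$

For $k=1$, Theorem 3 is the lower bound of Proposition 2. Let us dispose of the arithmetic first.

*Proof of Corollary 5 from Theorems 3 and 4.* For (i), let $n=(2k+1)l+r$ with $0\le r\le2k$. Theorem 3 gives $f\ge kl+\lceil x\rceil$ with
$$x=\frac{k(r-1)}{2k+1}=\frac{r-1}2-\frac{r-1}{2(2k+1)} .$$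
If $r=0$, then $x=-\frac{k}{2k+1}$ lies in $(-1,0)$, so $\lceil x\rceil=0=\lceil-\frac12\rceil$. If $r\ge1$, then $0\le\frac{r-1}{2(2k+1)}<\frac12$, so $\frac{r-2}2<x\le\frac{r-1}2$. For $r$ odd, $\frac{r-1}2$ is an integer and $\lceil x\rceil=\frac{r-1}2$. For $r$ even, $\frac{r-2}{2}$ is an integer and $\lceil x\rceil=\frac r2$. In both cases $\lceil x\rceil=\lceil\frac{r-1}2\rceil$, which matches the upper bound.

For (ii), let $n=(2k+2)l+2r$; the condition $0\le2r\le2k+1$ means $0\le r\le k$. Then $\frac{kn}{2k+2}=kl+\frac{kr}{k+1}=kl+r-\frac{r}{k+1}$ with $0\le\frac r{k+1}<1$, so the ceiling is $kl+r$. $\square$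

Now the lower bounds. For two rows we only ever used alternating 4-cycles. A sensible first attempt is to count disjoint alternating unit squares in general. Here is a matching $M_0$ of $P_4\times P_4$, with vertices written (row, column), that stops this attempt. It has the edges
$$(1,1)(1,2),\ (1,3)(1,4),\ (2,4)(3,4),\ (4,3)(4,4),\ (4,1)(4,2),\ (2,1)(3,1)$$
on the outer ring, and $(2,2)(2,3)$, $(3,2)(3,3)$ inside. A unit square is alternating exactly when two opposite sides of it are in $M_0$. The four corner squares each have exactly one side in $M_0$. The square in rows 1–2 and columns 2–3 has only its bottom side in $M_0$, and likewise, by symmetry, the square in rows 3–4 and columns 2–3 has only its top side. The squares in rows 2–3 and columns 1–2 or 3–4 have only their outer vertical side in $M_0$. So the central square is the only alternating unit square, while Theorem 3 promises $\nu\ge\lceil\frac65\rceil=2$. The second cycle exists: the outer ring is alternating, and it is disjoint from the central square. In general we need long cycles arranged in nests, and the tool that finds them is a height function.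

## 3. A height function on the cells

**Cells.** Let $G=P_m\times P_n$ with vertices $(p,c)$, where $1\le p\le m$ is the row, numbered from the top, and $1\le c\le n$ is the column. *Cells* are the pairs $(y,x)$ with $0\le y\le m$ and $0\le x\le n$; think of $(y,x)$ as the square between rows $y,y+1$ and columns $x,x+1$. The vertex $(p,c)$ is surrounded by the four cells
$$UL=(p-1,c-1),\quad UR=(p-1,c),\quad LR=(p,c),\quad LL=(p,c-1).$$
Cells with $1\le y\le m-1$ and $1\le x\le n-1$ are the unit faces of the grid; all others are *outer*. Two cells are *adjacent* if they differ by 1 in exactly one coordinate.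

- The *H-adjacent* cells $(y,x),(y,x+1)$ are separated by the *vertical* segment in column $x+1$ between rows $y$ and $y+1$.
- The *V-adjacent* cells $(y,x),(y+1,x)$ are separated by the *horizontal* segment in row $y+1$ between columns $x$ and $x+1$.

A segment is either an edge of $G$, or it sticks out of the grid; in the second case we call it a *phantom*. Phantoms are never in $M$. All four sides of a non-outer cell are edges of $G$. A cell is *even* or *odd* according to the parity of $y+x$; adjacent cells have opposite parity.

**Definition (height).** Fix a perfect matching $M$. Put $h(0,0)=0$, and for an even cell $E$ adjacent to an odd cell $O$ require: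

- if they are H-adjacent, $h(O)=h(E)+1$ when the segment is not in $M$, and $h(O)=h(E)-3$ when it is in $M$;
- if they are V-adjacent, $h(O)=h(E)-1$ when the segment is not in $M$, and $h(O)=h(E)+3$ when it is in $M$.

**Lemma 7.** The height is well defined. The four cells around a vertex can be labeled cyclically $F_0,F_1,F_2,F_3$ so that $h(F_i)=h(F_0)+i$, and the $M$-edge at the vertex separates $F_3$ from $F_0$. Even cells have even height and odd cells have odd height.

*Proof.* The cells form an $(m+1)\times(n+1)$ grid graph whose 4-cycles are exactly the 4-cycles of cells around the vertices of $G$. In a grid graph the sum of prescribed oriented increments around any cycle is the sum of the increments around the enclosed unit 4-cycles, because interior steps cancel. So it suffices that the increments around each vertex sum to 0.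

Go around a vertex in the order $UL,UR,LR,LL,UL$; the steps are H, V, H, V. Suppose $UL$ is even. The step $UL\to UR$ goes from even to odd horizontally: $+1$ if unmatched, $-3$ if matched. The step $UR\to LR$ goes from odd to even vertically, so it reverses the second rule: $+1$ if unmatched, $-3$ if matched. The step $LR\to LL$ is again even to odd horizontally, and $LL\to UL$ is odd to even vertically, with the same increments. If $UL$ is odd, every step has the opposite direction of parity, so each increment is $-1$ if unmatched and $+3$ if matched. Exactly one of the four segments at the vertex is in $M$, so the sum is $3\cdot1-3=0$ or its negative.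

Walking in the direction in which unmatched steps are $+1$, and starting just after the matched segment, we meet heights $a,a+1,a+2,a+3$ and return to $a$ across the matched segment. This is the labeling. All increments are odd, so the parity of $h$ is the parity of the cell. $\square$

**Heights of the outer cells.** Along the boundary, all segments between consecutive outer cells are phantoms. So in the rows $y=0$ and $y=m$ the odd cells are higher by 1 than the even ones, and in the columns $x=0$ and $x=n$ the odd cells are lower by 1. Starting from $h(0,0)=0$ we read off:

- row $y=0$: even cells $0$, odd cells $1$; column $x=0$: even $0$, odd $-1$;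
- row $y=m$: even $0$, odd $1$ if $m$ is even; even $-2$, odd $-1$ if $m$ is odd;
- column $x=n$: even $0$, odd $-1$ if $n$ is even; even $2$, odd $1$ if $n$ is odd.

For instance, if $m$ is odd then $(m,0)$ is an odd cell of height $-1$, so the even cells of row $m$ have height $-2$.

**Example.** For $M_0$ the heights $h(y,x)$, $0\le y,x\le4$, are
$$\begin{pmatrix}0&1&0&1&0\\-1&-2&-1&-2&-1\\0&-3&-4&-3&0\\-1&-2&-1&-2&-1\\0&1&0&1&0\end{pmatrix}.$$
For example, $(0,1)$ is odd of height 1, and the segment below it, $(1,1)(1,2)$, is matched, so $h(1,1)=1-3=-2$. Again, $(1,2)$ has height $-1$ and lies above the matched segment $(2,2)(2,3)$, so $h(2,2)=-4$.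

## 4. Levels two apart that each matched edge crosses once

By Lemma 7 the boundary of a set $\{h\ge t\}$ or $\{h\le t\}$ that avoids the outer cells consists of alternating cycles; we shall prove this below for better sets. But the raw levels are too crowded. A matched edge carries a jump of 3, so it lies on three consecutive level boundaries. In the example, the only nonempty level sets that avoid the outer cells are $\{h\le-2\}$, $\{h\le-3\}$ and $\{h\le-4\}$. The edge $(2,2)(2,3)$, between heights $-1$ and $-4$, lies on the boundary of all three, and so does $(3,2)(3,3)$. The three boundaries are single cycles (their sets are an H-shape of seven faces, a row of three faces, and one face), and any two of them meet. So the raw levels yield one cycle, and we need two.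

Take every second level instead, say through $\lceil h/2\rceil$. Across a *vertical* matched edge the low cell is odd and the high cell is even, of heights $b$ and $b+3$, and $\lceil h/2\rceil$ rises from $\frac{b+1}2$ to $\frac{b+3}2$, by exactly 1. Across a *horizontal* matched edge the low cell is even and the high cell is odd, of heights $a$ and $a+3$, and $\lceil h/2\rceil$ rises from $\frac a2$ to $\frac a2+2$. That is one too much. We repair this at horizontal matched edges only, and there are two ways: raise the low even cell by 1, or lower the high odd cell by 1. We shall use both, one for high cells and one for low cells.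

**Definition (level functions).** Let $\tau(F)=1$ if the top or bottom side of the cell $F$ is in $M$, and $\tau(F)=0$ otherwise. Put
$$\delta(F)=\begin{cases}\frac{h(F)-1}2&F\text{ odd}\\[2pt]\frac{h(F)}2-1+\tau(F)&F\text{ even}\end{cases}\qquad\varepsilon(F)=\begin{cases}\frac{h(F)+1}2-\tau(F)&F\text{ odd}\\[2pt]\frac{h(F)}2&F\text{ even.}\end{cases}$$

Thus $\delta+1$ is $\lceil h/2\rceil$ with the first repair and $\varepsilon$ is $\lceil h/2\rceil$ with the second. In both parities $\varepsilon=\delta+1-\tau$, so $\varepsilon\ge\delta$. Also, a cell with a vertical side in $M$ has $\tau=0$, because its vertical sides share a vertex with each horizontal side that is an edge of $G$.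

**Example.** For $M_0$, the face $(1,1)$ is even with $h=-2$, so $\varepsilon=-1$. The face $(1,2)$ is odd with $h=-1$ and $\tau=1$, so $\varepsilon=0-1=-1$. The face $(2,1)$ is odd with $h=-3$ and $\tau=0$, so $\varepsilon=-1$. The center has $\varepsilon=-2$. By symmetry all nine faces have $\varepsilon\le-1$, and only the center has $\varepsilon\le-2$. All outer cells have $\varepsilon=0$; for instance $(0,1)$ has $\varepsilon=1-\tau=0$. The boundaries of $\{\varepsilon\le-1\}$ and $\{\varepsilon\le-2\}$ are the outer ring and the central square: the two cycles we wanted.

**Lemma 8.** Let $F,F'$ be adjacent cells with $h(F)<h(F')$. If the separating segment is not in $M$, then $\delta$ and $\varepsilon$ each increase by $0$ or $1$ from $F$ to $F'$. If it is in $M$, both increase by exactly $1$.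

*Proof.* By the height rules there are four cases.

- *H-adjacent, not in $M$.* Then $F$ is even, $F'$ is odd, and $h(F')=h(F)+1$. So $\delta(F')-\delta(F)=\frac{h(F)}2-\frac{h(F)}2+1-\tau(F)=1-\tau(F)$, and $\varepsilon(F')-\varepsilon(F)=\frac{h(F)+2}2-\tau(F')-\frac{h(F)}2=1-\tau(F')$.
- *V-adjacent, not in $M$.* Then $F$ is odd, $F'$ is even, and $h(F')=h(F)+1$. So $\delta(F')-\delta(F)=\frac{h(F)+1}2-1+\tau(F')-\frac{h(F)-1}2=\tau(F')$, and $\varepsilon(F')-\varepsilon(F)=\frac{h(F)+1}2-\frac{h(F)+1}2+\tau(F)=\tau(F)$.
- *V-adjacent, in $M$.* Then $F$ is even, $F'$ is odd, $h(F')=h(F)+3$, and $\tau(F)=\tau(F')=1$. So $\delta(F')-\delta(F)=\frac{h(F)+2}2-\frac{h(F)}2+1-1=1$, and $\varepsilon(F')-\varepsilon(F)=\frac{h(F)+4}2-1-\frac{h(F)}2=1$.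
- *H-adjacent, in $M$.* Then $F$ is odd, $F'$ is even, $h(F')=h(F)+3$, and $\tau(F)=\tau(F')=0$. So $\delta(F')-\delta(F)=\frac{h(F)+3}2-1-\frac{h(F)-1}2=1$, and $\varepsilon(F')-\varepsilon(F)=\frac{h(F)+3}2-\frac{h(F)+1}2=1$. $\square$

**Lemma 9.** (a) If two H-adjacent cells have equal $\delta$, then the even one, $E$, has $\tau(E)=1$, and the cell $O$ across a horizontal $M$-side of $E$ is V-adjacent to $E$ with $\delta(O)=\delta(E)+1$. (b) If two H-adjacent cells have equal $\varepsilon$, then the odd one, $O$, has $\tau(O)=1$, and the cell $E$ across a horizontal $M$-side of $O$ is V-adjacent to $O$ with $\varepsilon(E)=\varepsilon(O)-1$.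

*Proof.* Equality excludes a matched separating segment, so we are in the first case of the proof of Lemma 8. For $\delta$, the difference $1-\tau(E)$ vanishes, so $\tau(E)=1$. The cell $O$ across the matched horizontal side is odd and is higher than $E$ by 3, so $\delta(O)=\delta(E)+1$ by Lemma 8. For $\varepsilon$, the difference $1-\tau(O)$ vanishes, so $\tau(O)=1$. The cell $E$ across the matched horizontal side is even and is lower than $O$ by 3, so $\varepsilon(E)=\varepsilon(O)-1$. $\square$

## 5. Disjoint alternating cycles from the level sets

Put
$$X_t=\{F:\delta(F)\ge t\},\qquad Y_t=\{F:\varepsilon(F)\le-t\}.$$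
By Lemma 8, $X_t$ is closed under passing to an adjacent higher cell, and $Y_t$ under passing to an adjacent lower cell. "Component" means a connected component for adjacency of cells, and $\#\mathrm{comp}$ counts components.

**Lemma 10.** Let $t_0\ge1$ and suppose that $X_1$ and $Y_{t_0}$ contain no outer cell. Then
$$\nu(M)\ \ge\ \sum_{s\ge1}\#\mathrm{comp}(X_s)+\sum_{t\ge t_0}\#\mathrm{comp}(Y_t).$$

*Proof.* The sets $X_s$ with $s\ge1$ lie in $X_1$, and the sets $Y_t$ with $t\ge t_0$ lie in $Y_{t_0}$, so none of them contains an outer cell.

**Step 1: the boundary of one set consists of alternating cycles.** Let $X$ be one of these sets, and let $\partial X$ be the set of segments that separate a cell of $X$ from a cell not in $X$. Each is a side of a non-outer cell, so it is an edge of $G$. At a vertex $v$ take the cells $F_0,\dots,F_3$ of Lemma 7. Since consecutive ones increase by 1 in height, $X$ contains among them a final segment $F_j,\dots,F_3$ (if $X=X_s$) or an initial segment $F_0,\dots,F_{j-1}$ (if $X=Y_t$). If the segment is empty or everything, no edge of $\partial X$ occurs at $v$. Otherwise $1\le j\le3$, and exactly two edges of $\partial X$ occur at $v$: the $M$-edge,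 which separates $F_3$ from $F_0$, and the unmatched edge that separates $F_{j-1}$ from $F_j$. So in $\partial X$ every vertex has degree 0, or degree 2 with exactly one matched edge. Hence $\partial X$ is a vertex-disjoint union of $M$-alternating cycles.

**Step 2: there are at least as many cycles as components.** Consider two consecutive edges of such a cycle, meeting at $v$. Their $X$-sides are $F_3$ and $F_j$ in the first case, $F_0$ and $F_{j-1}$ in the second. They are joined by the consecutive cells of $X$ around $v$, so they lie in the same component of $X$. Thus all edges of a cycle have their $X$-sides in one component, and each cycle is assigned to a component. Every component $K$ receives a cycle: the graph of cells is connected and contains cells outside $X$ (the outer ones), so some cell of $K$ is adjacent to a cell not in $K$, and that cell is not in $X$. Hence $\partial X$ has at least $\#\mathrm{comp}(X)$ cycles.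

**Step 3: cycles from different sets are disjoint.** If two $M$-alternating cycles share a vertex, they share the $M$-edge there. So it is enough that no $M$-edge lies in two of the boundaries. Let an $M$-edge have low side $F$ and high side $F'$. By Lemma 8, $\delta(F')=\delta(F)+1$ and $\varepsilon(F')=\varepsilon(F)+1$. So the edge lies in $\partial X_s$ exactly when $\delta(F)<s\le\delta(F')$, i.e. $s=\delta(F)+1$; and it lies in $\partial Y_t$ exactly when $\varepsilon(F)\le-t<\varepsilon(F')$, i.e. $t=-\varepsilon(F)$. This is at most one $s$ and at most one $t$. If it were in both $\partial X_s$ and $\partial Y_t$ with $s,t\ge1$, then $\delta(F)=s-1\ge0$ and $\delta(F)\le\varepsilon(F)=-t\le-1$, a contradiction.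

Adding up the cycles of all these boundaries gives the lemma. $\square$

## 6. Each component pays for two columns

Say that the cell $(y,x)$ *touches* the columns $x$ and $x+1$, and for a set $K$ of cells let $C(K)$ be the set of columns touched by its cells. A non-outer cell touches two actual columns of the grid. The next lemma is the first feature of the ladder in general form, and its bound is attained for $M_0$: there $Y_1$ has one component, which touches four columns, and $Y_1,Y_2$ have two components in all.

**Lemma 11.** Let $K$ be a component of $X_t$, and let
$$N(K)=\sum_{s\ge t}\#\{\text{components of }X_s\text{ contained in }K\}.$$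
Then $N(K)\ge\frac12|C(K)|$. The same holds for components of $Y_t$, with the sets $Y_s$ in place of $X_s$.

*Proof.* **Step 1: reduce to the columns that the next level does not touch.** We use downward induction on $t$; there are finitely many cells, so $X_t=\emptyset$ for large $t$. Since $X_{t+1}\subseteq X_t$, each component of $X_{t+1}$ lies in exactly one component of $X_t$. Let $K_1,\dots,K_q$ ($q\ge0$) be the components of $X_{t+1}$ contained in $K$; their union is $K\cap X_{t+1}$. Put $U=\bigcup_iC(K_i)$. For $s\ge t+1$, each component of $X_s$ contained in $K$ lies in exactly one $K_i$. So, counting $K$ itself and using induction,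
$$N(K)=1+\sum_{i}N(K_i)\ \ge\ 1+\tfrac12\sum_i|C(K_i)|\ \ge\ 1+\tfrac12|U| .$$
It therefore suffices to show $|C(K)\setminus U|\le2$.

**Step 2: only the extreme columns can be new.** Let $c\in C(K)\setminus U$. Suppose that $K$ had a cell with $x\le c-1$ and also a cell with $x\ge c$. A path in $K$ between them changes $x$ by at most 1 at each step, so $K$ contains H-adjacent cells $(y,c-1)$ and $(y,c)$. Both touch column $c$. As $c\notin U$, neither is in $X_{t+1}$, and so both have $\delta=t$. By Lemma 9(a), the even one has a V-neighbor $O$ with $\delta(O)=t+1$. Then $O\in X_{t+1}\subseteq X_t$ is adjacent to a cell of $K$, so $O\in K\cap X_{t+1}$. Being a V-neighbor, $O$ has $x\in\{c-1,c\}$ and touches $c$, so $c\in U$, a contradiction.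

Hence either all cells of $K$ have $x\le c-1$, and then $c=\max C(K)$, or all have $x\ge c$, and then $c=\min C(K)$. So $|C(K)\setminus U|\le2$.

**Step 3: the sets $Y_t$.** The induction is the same, with $Y_{t+1}\subseteq Y_t$. The two H-adjacent cells now have $\varepsilon=-t$, and Lemma 9(b) gives the odd one a V-neighbor $E$ with $\varepsilon(E)=-t-1$. So $E\in K\cap Y_{t+1}$ touches $c$, the same contradiction. $\square$

Summing Lemma 11 over the components of $X_1$ and of $Y_{t_0}$ and inserting the result in Lemma 10, we get, whenever $t_0\ge1$ and $X_1,Y_{t_0}$ contain no outer cell,
$$\nu(M)\ \ge\ \tfrac12|C(X_1)|+\tfrac12|C(Y_{t_0})|\ \ge\ \tfrac12\,|C(X_1)\cup C(Y_{t_0})|.\qquad(1)$$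

So the question is which columns are touched by neither set.

## 7. An even number of rows: untouched columns are all-vertical

**Lemma 12.** If the number $m$ of rows is even, then $\nu(M)\ge\frac12\#\{c:\text{column }c\text{ is not all-vertical}\}$. By transposition, if the number $n$ of columns is even, then $\nu(M)\ge\frac12\#\{\text{rows that are not all-horizontal}\}$, where a row is *all-horizontal* if all its vertices are matched inside the row.

*Proof.* **Step 1: no outer cell lies in $X_1\cup Y_1$.** We use the list of outer heights with $m$ even. Odd outer cells have $h\le1$, so $\delta\le0$. Even outer cells have $h=0$, so $\delta=-1+\tau\le0$; or $h=2$, which happens only in column $x=n$ (with $n$ odd), where the horizontal sides are phantoms, so $\tau=0$ and $\delta=0$. Hence no outer cell is in $X_1$. Even outer cells have $h\ge0$, so $\varepsilon\ge0$. Odd outer cells have $h=1$, so $\varepsilon=1-\tau\ge0$; or $h=-1$, which happens only for $x\in\{0,n\}$, where again $\tau=0$ and $\varepsilon=0$. Hence no outer cell is in $Y_1$, and (1) applies with $t_0=1$.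

**Step 2: an untouched column is all-vertical.** Let $1\le c\le n$ and $c\notin C(X_1)\cup C(Y_1)$. All cells $(y,x)$ with $x\in\{c-1,c\}$ touch $c$, so they satisfy $\delta\le0$ and $\varepsilon\ge0$. Thus the odd ones have $h\le1$ and the even ones have $h\ge0$. (Here it matters that $\delta$ has no correction on odd cells and $\varepsilon$ none on even cells.) Take a vertex of column $c$, with $F_0,\dots,F_3$ as in Lemma 7. Parities alternate around the vertex, so $F_0$ and $F_3$ have opposite parity. If $F_0$ were even, then $h(F_0)\ge0$, and the odd cell $F_3$ would have $h(F_3)=h(F_0)+3\ge3$, against $h(F_3)\le1$. So $F_0$ is odd, $F_3$ is even, and the matched segment between them has its odd cell lower by 3. By the definition of $h$, this occurs only for H-adjacent cells, so the $M$-edge is vertical. This holds at every vertex of column $c$, so the column is all-vertical.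

Thus every column that is not all-vertical lies in $C(X_1)\cup C(Y_1)$, and (1) gives the claim. For the second claim, exchange rows and columns. $\square$

## 8. Strips between all-vertical columns, and the bound for $2k$ rows

If there are no all-vertical columns, Lemma 12 gives $\nu\ge\frac n2$, more than enough. At the other extreme, if every column is all-vertical, the first half of Lemma 12 gives nothing; but then no row is all-horizontal, and the second half gives $k$ cycles as soon as $n$ is even. This is the second feature of the ladder. The proof balances the two halves.

*Proof of Theorem 3.* Let $m=2k$ and $\kappa=\frac k{2k+1}$, so $\kappa<\frac12$. By Lemma 1 we need only bound $\nu(M)$.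

**Step 1: cut at the all-vertical columns.** Let $c_1<\dots<c_u$ be all the all-vertical columns. If $u=0$, Lemma 12 gives $\nu(M)\ge\frac n2\ge\kappa(n-1)$. Let $u\ge1$, and put $c_0=0$, $c_{u+1}=n+1$. For $0\le i\le u$ let $B_i$ be the set of columns strictly between $c_i$ and $c_{i+1}$, and $w_i=|B_i|$. Then $n=u+\sum_{i=0}^uw_i$, so
$$n-1=w_0+w_u+\sum_{i=1}^{u-1}(w_i+1).\qquad(2)$$

**Step 2: find cycles in each strip.** No $M$-edge leaves an all-vertical column, so $M$ restricts to a perfect matching of the grid on the columns $B_i$ (if $B_i\ne\emptyset$). That grid has $2k$ rows and no all-vertical column. By Lemma 12 it contains at least $\lceil w_i/2\rceil$ disjoint alternating cycles; for $B_i=\emptyset$ this is 0.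

For $1\le i\le u-1$ with $w_i$ even, let $R_i=B_i\cup\{c_i,c_{i+1}\}$. It has $w_i+2$ columns, an even number, and $M$ restricts to a perfect matching on it. No row of it is all-horizontal, since each row contains a vertex of the all-vertical column $c_i$. By the transposed half of Lemma 12, $R_i$ contains at least $\frac m2=k$ disjoint alternating cycles.

**Step 3: choose which strips to enlarge.** Two consecutive sets $R_i,R_{i+1}$ share the column $c_{i+1}$, so we cannot use all of them. Call $i\in\{1,\dots,u-1\}$ *short* if $w_i$ is even and $w_i\le2k-2$. In every maximal run of consecutive short indices select the first, third, fifth, … index, and let $T$ be the set of selected indices. In each run at least as many indices are selected as not. No two consecutive indices are in $T$: not within a run, by construction, and different maximal runs are separated by an index that is not short. So the column sets $R_i$ ($i\in T$) and $B_i$ ($i\notin T$) are pairwise disjoint, and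
$$\nu(M)\ \ge\ \sum_{i\in T}k+\sum_{0\le i\le u,\ i\notin T}\Big\lceil\frac{w_i}2\Big\rceil.\qquad(3)$$

**Step 4: compare with (2), term by term.** We compare each term of (3) with $\kappa w_i$ if $i\in\{0,u\}$, and with $\kappa(w_i+1)$ if $1\le i\le u-1$.

- For $i\in\{0,u\}$: $\lceil w_i/2\rceil\ge\kappa w_i$.
- For $1\le i\le u-1$ with $w_i$ odd: $\frac{w_i+1}2\ge\kappa(w_i+1)$.
- For $1\le i\le u-1$ not short with $w_i$ even, so that $w_i\ge2k$:
$$\frac{w_i}2-\kappa(w_i+1)=\frac{(2k+1)w_i-2k(w_i+1)}{2(2k+1)}=\frac{w_i-2k}{2(2k+1)}\ge0.$$
- For $i\in T$: since $k=\kappa(2k+1)$, we have $k-\kappa(w_i+1)=\kappa(2k-w_i)\ge2\kappa$.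
- For $i$ short, $i\notin T$: by the same computation as for the third item, $\frac{w_i}2-\kappa(w_i+1)=-\frac{2k-w_i}{2(2k+1)}\ge-\frac{2k}{2(2k+1)}=-\kappa$.

Only the last item can be negative. In a run with $a$ selected and $b\le a$ unselected indices the differences sum to at least $2\kappa a-\kappa b\ge0$. Summing over all $i$ and using (2) and (3), $\nu(M)\ge\kappa(n-1)$. $\square$

## 9. An odd number of rows

Let $m$ be odd, so $n$ is even. What goes wrong in Lemma 12? The outer cells of the bottom row now have heights $-2$ and $-1$, and an even one has $\varepsilon=-1$. So $Y_1$ may contain outer cells. Take $P_3\times P_2$ with all three edges horizontal: then $h(0,1)=1$, $h(1,1)=-2$, $h(2,1)=1$, $h(3,1)=-2$, and the outer cell $(3,1)$ is in $Y_1$. So we give up the level $Y_1$ and start at $t_0=2$. Columns not touched by $X_1\cup Y_2$ then need not be all-vertical, but their horizontal edges all point the same way.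

**Lemma 13.** Let $m$ be odd and $n$ even, and suppose that for every $c$ with $1\le c<n$ some edge of $M$ joins columns $c$ and $c+1$. Then $\nu(M)\ge\frac{n-2}2$.

The hypothesis on $M$ cannot be dropped: in $P_1\times P_4$ the only perfect matching has $\nu=0$, while $\frac{n-2}2=1$.

*Proof.* **Step 1: which levels avoid the outer cells.** By the list of outer heights, odd outer cells have $h\in\{-1,1\}$ and even outer cells have $h\in\{-2,0\}$. So on outer cells $\delta\le0$: odd ones have $\frac{h-1}2\le0$, and even ones have $\frac h2-1+\tau\le0$. Also $\varepsilon\ge-1$: even ones have $\frac h2\ge-1$, and odd ones have $\frac{h+1}2-\tau\ge-1$. Hence $X_1$ and $Y_2$ contain no outer cell, and (1) applies with $t_0=2$.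

Call a column $c$ *uncovered* if $c\notin C(X_1)\cup C(Y_2)$. Then the cells with $x\in\{c-1,c\}$ have $\delta\le0$ and $\varepsilon\ge-1$, so $h\le1$ for the odd ones and $h\ge-2$ for the even ones.

**Step 2: follow the sum of heights down an uncovered column.** Let $c$ be uncovered and $\sigma_y=h(y,c-1)+h(y,c)$ for $0\le y\le m$. In row $y=0$ one of these cells is even and one is odd, so $\sigma_0=0+1=1$.

Let $(p,c)$ be matched vertically, with $F_0,\dots,F_3$ around it. The $M$-edge is vertical, so $F_3,F_0$ are H-adjacent, and the other H-adjacent pair is $F_1,F_2$. Both pairs have height sum $2h(F_0)+3$, so $\sigma_{p-1}=\sigma_p$.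

Let $(p,c)$ be matched horizontally. Then $F_0,F_3$ are V-adjacent across a matched segment, and by the definition of $h$ the odd cell is the higher one. So $F_0$ is even and $F_3$ is odd. From $h(F_0)\ge-2$ and $h(F_0)+3\le1$ we get $h(F_0)=-2$. The H-adjacent pairs are $\{F_0,F_1\}$, with heights $-2,-1$ and sum $-3$, and $\{F_2,F_3\}$, with heights $0,1$ and sum $1$. So $\{\sigma_{p-1},\sigma_p\}=\{-3,1\}$.

Thus, going down the column from $\sigma_0=1$, the sum switches between $1$ and $-3$ exactly at the horizontally matched vertices.

**Step 3: the horizontal edges at an uncovered column all go one way.** We claim: if $c$ is uncovered and $(p,c)$ is matched horizontally, then it is matched to column $c-1$ if and only if $c$ is even.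

The vertically matched vertices of column $c$ above row $p$ are paired among themselves, since $(p,c)$ itself is matched horizontally. So the number of horizontally matched vertices above row $p$ is congruent to $p-1$ modulo 2. By Step 2, $\sigma_{p-1}=1$ if and only if $p$ is odd. The cell $UL=(p-1,c-1)$ has the parity of $p+c$, and $UR$ has the other parity.

- Let $p$ be odd. Then the upper pair $\{UL,UR\}$ is $\{F_2,F_3\}$. The $M$-edge separates $F_3$ from $F_0$, so it lies directly below $F_3$, the odd cell of the upper pair. So the match is to the left if and only if $UL$ is odd, i.e. $p+c$ is odd, i.e. $c$ is even.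
- Let $p$ be even. Then the upper pair is $\{F_0,F_1\}$, and the $M$-edge lies directly below $F_0$, the even cell of the upper pair. So the match is to the left if and only if $UL$ is even, i.e. $p+c$ is even, i.e. $c$ is even.

**Step 4: at most two columns are uncovered.** If $c$ is uncovered and odd, no $M$-edge joins columns $c-1$ and $c$, so $c=1$ by hypothesis. If $c$ is uncovered and even, no $M$-edge joins columns $c$ and $c+1$, so $c=n$ by hypothesis. So at least $n-2$ columns lie in $C(X_1)\cup C(Y_2)$, and (1) gives $\nu(M)\ge\frac{n-2}2$. $\square$

Lemma 13 loses one cycle compared with $\frac n2$. For wide pieces this loss is affordable; narrow pieces we turn on their side, since they have an even number of columns and Theorem 3 applies.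

*Proof of Theorem 4.* Let $m=2k+1$. By Lemma 1 we need only bound $\nu(M)$. Cut the grid between columns $c$ and $c+1$ whenever no $M$-edge joins them. On each resulting block of $q$ consecutive columns, $M$ restricts to a perfect matching. So $mq$ is even, hence $q$ is even, and any two consecutive columns of the block are joined by an $M$-edge.

- If $q\ge2k+2$, Lemma 13 gives at least
$$\frac{q-2}2=\frac{kq}{2k+2}+\frac{q-2k-2}{2k+2}\ \ge\ \frac{kq}{2k+2}$$
disjoint alternating cycles in the block.
- If $q\le2k$, Theorem 3 applied to the transposed block $P_q\times P_{2k+1}$, with $\frac q2$ in the role of $k$ and $2k+1$ in the role of $n$, gives at least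
$$\frac{\frac q2\cdot2k}{q+1}=\frac{kq}{q+1}\ \ge\ \frac{kq}{2k+2},$$
because $q+1\le2k+1$.

The blocks are disjoint and their widths add up to $n$, so $\nu(M)\ge\frac{kn}{2k+2}$. $\square$

With Theorems 3 and 4 proved, Corollary 5 is proved: the conjecture is true.

## 10. The formula for every grid

*Proof of Theorem 6.* **Step 1: lower bounds.** For $m=2k$ the claimed value is $\lceil\frac{k(n-1)}{2k+1}\rceil$, and for $m=2k+1$ it is $\lceil\frac{kn}{2k+2}\rceil$. These are lower bounds by Theorems 3 and 4 and integrality; for $m=1$ the value is 0 and there is nothing to prove.

**Step 2: upper bounds when $n>m$, and when $m=1$.** Let $m=2k$ and $n\ge2k+1$. Write $n=(2k+1)l+r$ with $l\ge1$ and $0\le r\le2k$, and use (i). By the computation in the proof of Corollary 5, its right-hand side equals $\lceil\frac{k(n-1)}{2k+1}\rceil$. Let $m=2k+1\ge3$ with $n$ even. As $n\ge m$ and $m$ is odd, $n\ge2k+2$. Write $n=(2k+2)l+2r$ with $l\ge1$ and $0\le r\le k$, and use (ii), whose right-hand side equals $\lceil\frac{kn}{2k+2}\rceil$ by the same proof. For $m=1$ the perfect matching is unique, so $f=0$.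

**Step 3: even squares.** There remains $m=n=2k$, which (i) does not cover, since it needs $l\ge1$. Here the theorem of Pachter and Kim (*Forcing matchings on square grids*, Discrete Math. 190 (1998) 287–294) states that $f(P_{2k}\times P_{2k})=k$. The formula agrees: since $(k-1)(2k+1)=2k^2-k-1$,
$$\frac{k(2k-1)}{2k+1}=k-1+\frac1{2k+1},$$
whose ceiling is $k$. $\square$
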